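\title{Cohomology rings of configuration spaces determine bunches of grapes}

\begin{abstract}
A bunch of grapes is a finite graph obtained from a tree by attaching loops at its vertices. We prove that a bunch of grapes $\Gamma$ is determined up to homeomorphism by the cohomology rings, over a fixed field, of its unordered configuration spaces $B_k\Gamma$, and that one explicit large value of $k$ suffices. The Betti numbers of the spaces $B_k\Gamma$ record only the local shape of $\Gamma$ at its branch points. The arrangement of the branch points is read off from cup products of classes of degree one.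
\end{abstract}

\section{Introduction}

Let $\Gamma$ be a finite graph, regarded as a one-dimensional cell complex. For $k\ge0$ the \emph{unordered configuration space}
\[
B_k\Gamma=\bigl\{\{x_1,\dots,x_k\}\subseteq\Gamma:\ x_i\ne x_j\text{ for }i\ne j\bigr\}
\]
is the quotient of the space of $k$-tuples of distinct points by the symmetric group. Homology and cohomology are singular, with coefficients in a fixed field $\mathbb F$. We put $B\Gamma=\coprod_{k\ge0}B_k\Gamma$ and write $H^*(B\Gamma)\cong H^*(B\Gamma')$ if for every $k\ge0$ there is an isomorphism of graded rings $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$, the product being the cup product.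

The space $B_0\Gamma$ is a point, and the cohomology of $B_1\Gamma=\Gamma$ sees only the homotopy type of $\Gamma$. From $k=2$ on the situation changes. Two points on an interval cannot pass each other, and $B_2$ of an interval is contractible; two points on a Y-shaped tree can change places, and $B_2$ of this tree has first Betti number $1$ (Example~\ref{ex:local}). So the spaces $B_k\Gamma$ distinguish homotopy equivalent graphs, and one may ask how much of $\Gamma$ their cohomology remembers. For trees it remembers everything: by a theorem of Sabalka, two trees $\Gamma,\Gamma'$ satisfy $H^*(B\Gamma)\cong H^*(B\Gamma')$ if and only if they are homeomorphic.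

The \emph{circumference} of a graph is the maximal number of edges of a simple cycle, so trees are the connected graphs of circumference $0$. A \emph{bunch of grapes} is a connected graph of circumference at most $1$. Equivalently, it is obtained from a tree $\mathsf T$, the \emph{stem}, by attaching $\ell(v)\ge0$ loops at each vertex $v$ of $\mathsf T$. The following question comes from the paper of An and Kim \cite{AnKim}: \emph{if $\Gamma,\Gamma'$ are bunches of grapes and $H^*(B\Gamma)\cong H^*(B\Gamma')$, are $\Gamma$ and $\Gamma'$ homeomorphic?} The theorem for trees suggests a positive answer. What has to be excluded is that loops disguise the graph: a loop adds two to the valence of a vertex, as two edges of the stem do, and it creates homology already for $k=1$. The answer is yes.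

\begin{theorem}\label{thm:A}
If $\Gamma,\Gamma'$ are bunches of grapes with $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$ as graded rings for every $k\ge0$, then $\Gamma$ and $\Gamma'$ are homeomorphic.
\end{theorem}

The proof does not use the theorem for trees. It also gives a statement for a single $k$. For a vertex $v$ let $n(v)$ be its valence in $\mathsf T$, and put
\[
\mu(v)=n(v)+2\ell(v),\qquad g(v)=n(v)+\ell(v)-1 .
\]
Thus $\mu(v)$ is the valence of $v$ in $\Gamma$, and $g(v)+1$ is the number of connected components of $\Gamma\setminus\{v\}$. Call $v$ \emph{essential} if $\mu(v)\ge3$. Let $V$ be the set of essential vertices, $N=|V|$, and, if $N\ge1$, $g(\Gamma)=\max_{v\in V}g(v)$.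

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a bunch of grapes, and let $k\ge 6N+7g(\Gamma)$ if $N\ge1$, or $k\ge3$ if $N=0$. If $\Gamma'$ is any bunch of grapes with $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$ as graded rings for this one $k$, then $\Gamma$ and $\Gamma'$ are homeomorphic.
\end{theorem}

The ring structure cannot be dropped: the Betti numbers of all $B_k\Gamma$ determine the multiset of pairs $(n(v),\ell(v))$, $v\in V$, and nothing more (Proposition~\ref{prop:betti} and Figure~\ref{fig:betti}). Small $k$ do not suffice either (Remark~\ref{rem:smallk}).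

Here is the plan. Cutting the stem between essential vertices, we compute $H_*(B\Gamma)$ from pieces with one vertex (Sections~\ref{sec:MV}--\ref{sec:glue}). In degree one the result is $H_1(B_k\Gamma)=\bigoplus_{w\in V}M_w(k)$, where $M_w(k)$ consists of cycles in which some points move near $w$ while the others stand still. A class $u\in M_w(k)$ has a \emph{depth} in each direction $d$ leading from $w$ to other essential vertices: the largest number of the $k$ points that can be parked in direction $d$. Cup products of degree-one classes are dual to subspaces $Q_i\subset\Lambda^iH_1(B_k\Gamma)$, and the basic fact is that $u\in M_w(k)$ and $u'\in M_{w'}(k)$ satisfy $u\wedge u'\in Q_2$ exactly when their depths toward each other add up to at least $k$ (Section~\ref{sec:cup}). A ring isomorphism has no reason to respect the summands $M_w(k)$. We therefore extract from $Q_N$ canonical subspaces $P_w\subset M_w(k)$, one for each essential vertex (Section~\ref{sec:vertices}), then recover the depth on $P_w$ from $Q_2$ and with it the tree formed by the essential vertices (Section~\ref{sec:tree}),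 and finally the numbers $n(w),\ell(w)$ from dimensions (Section~\ref{sec:labels}). Section~\ref{sec:H} shows these steps on the H-shaped tree.

\section{The labeled tree of a bunch of grapes}\label{sec:normal}

The \emph{label} of a vertex $v$ is the pair $(n(v),\ell(v))$. It carries the same information as $(g(v),\mu(v))$, because $\ell=\mu-g-1$ and $n=2g+2-\mu$. An essential vertex has $g(v)\ge1$, since $n+\ell\le1$ implies $\mu\le2$.

\subsection*{The case $N=0$}
All valences are at most $2$, so $\Gamma$ is a point, an interval or a circle. For $k\ge2$ the space $B_k\Gamma$ is, respectively, empty, contractible, or homotopy equivalent to $S^1$. Indeed, $B_k$ of an interval is the convex set of increasing $k$-tuples, and $B_k(\mathbb R/\mathbb Z)$ is the quotient of the convex set $\{t_1<\dots<t_k<t_1+1\}$ by the covering action of $\mathbb Z$ generated by $(t_1,\dots,t_k)\mapsto(t_2,\dots,t_k,t_1+1)$.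

\subsection*{The case $N\ge1$}
A vertex of valence $2$ has label $(2,0)$, since label $(0,1)$ would make $\Gamma$ a circle. Merging its two edges leaves a tree with loops and does not change the other labels, so we assume that every vertex has valence $1$ or at least $3$. As $\Gamma$ is connected and not an interval, the edge at a vertex of valence $1$, a \emph{leaf edge}, ends at an essential vertex. Deleting the leaf edges and the vertices of valence $1$ from $\mathsf T$ leaves a tree with vertex set $V$, the \emph{essential tree}; its edges are the \emph{inner edges}. The number of leaf edges at $v$ is $n(v)$ minus the number of inner edges at $v$. Hence: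

\begin{lemma}\label{lem:labeled}
Bunches of grapes with $N,N'\ge1$ are homeomorphic if there is an isomorphism of their essential trees that preserves labels.
\end{lemma}

For $w\in V$ let $D_w$ be the set of inner edges at $w$; we call them \emph{directions}. For $d\in D_w$ let $V_d\subset V$ be the vertex set of the component of the essential tree minus $w$ that is reached through $d$. Thus $V\setminus\{w\}=\coprod_{d\in D_w}V_d$, and each $V_d$ is nonempty. We say that $d$ \emph{points to} $w'$ if $w'\in V_d$, and that $w$ \emph{lies between} $w'$ and $w''$ if the directions at $w$ pointing to them are different. Two vertices of a tree are adjacent if and only if no third vertex lies between them.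

It is convenient to remove the vertices of valence $1$; call the result $\Gamma^\circ$. Parametrize each leaf edge by $[0,1]$ with $0$ at the essential vertex, and let $h_s\colon\Gamma\to\Gamma$, $s\in[0,1]$, be $t\mapsto(1-\frac s2)t$ on leaf edges and the identity elsewhere. The $h_s$ are embeddings with $h_0=\mathrm{id}$, $h_s(\Gamma^\circ)\subset\Gamma^\circ$ and $h_1(\Gamma)\subset\Gamma^\circ$. Applying them to configurations shows that $h_1$ induces a homotopy inverse of the inclusion $B_k\Gamma^\circ\subset B_k\Gamma$. We identify the homology groups and cohomology rings of these two spaces.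

\section{Removing a point, adding a point}\label{sec:MV}

Two tools drive the computation: an exact sequence that compares $B_kX$ with the configuration spaces of $X$ minus a point, and operators that add a point at an open end. In this section $X$ is a graph that may have open ends, and $B_{-1}X=\emptyset$.

Let $c\in X$. A \emph{star} at $c$ is a finite nonempty set $\mathcal H$ of embeddings $h\colon[0,1)\to X$ with $h(0)=c$, such that the sets $h((0,1))$ are open and disjoint, the union of the images is an open neighborhood of $c$, and the function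
\[
|z|=\begin{cases}t&\text{if }z=h(t)\text{ for some }h\in\mathcal H,\\ 1&\text{otherwise}\end{cases}
\]
is continuous on $X$. Put $X_0=X\setminus\{c\}$. For a configuration $y$ in $X_0$ let $\nu(y)=\min(1,\min_{z\in y}|z|)>0$. The map
\[
j_h\colon B_{k-1}X_0\to B_kX_0,\qquad j_h(y)=y\cup\{h(\nu(y)/4)\},
\]
inserts a new point on $h$, closer to $c$ than all points of $y$.

\begin{lemma}\label{lem:MV}
There is a long exact sequence
\[
\cdots\to\bigoplus_{h\in\mathcal H}H_i(B_{k-1}X_0)\xrightarrow{\ \psi\ }H_i(B_{k-1}X_0)\oplus H_i(B_kX_0)\to H_i(B_kX)\to\bigoplus_{h\in\mathcal H}H_{i-1}(B_{k-1}X_0)\to\cdots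
\]
with $\psi((c_h)_h)=\bigl(\sum_hc_h,\ \sum_h (j_h)_*c_h\bigr)$, in which $H_i(B_kX_0)\to H_i(B_kX)$ is induced, up to sign, by the inclusion.
\end{lemma}

\begin{proof}
Let $U=B_kX_0$, an open subset of $B_kX$. To cover the configurations that contain $c$ we use those in which one point is much closer to $c$ than all others:
\[
O=\bigl\{x\in B_kX:\ \exists z\in x\text{ with }|z|<\tfrac12\text{ and }|z'|>2|z|\text{ for all }z'\in x\setminus\{z\}\bigr\}.
\]
Near a given configuration the points can be labeled continuously, and the inequalities are strict, so $O$ is open. If $c\in x$, then $x\in O$ with $z=c$; hence $U\cup O=B_kX$. The point $z=z(x)$ is unique, because two such points would satisfy $|z|>2|z'|>4|z|$, and it depends continuously on $x$. So $x\mapsto(x\setminus\{z\},z)$ identifies $O$ with the space of pairs $(y,z)\in B_{k-1}X_0\times X$ with $|z|<\nu(y)/2$. Rescaling $h(t)\mapsto h(t/\nu(y))$ gives $O\cong B_{k-1}X_0\times S$ with $S=\{z:|z|<\frac12\}$, and $O\cap U$ corresponds to $B_{k-1}X_0\times(S\setminus\{c\})$. Now $S$ is contractible, so the projection $\pi\colon O\to B_{k-1}X_0$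 is a homotopy equivalence. The set $S\setminus\{c\}$ is the disjoint union of the intervals $h((0,\frac12))$, so $O\cap U=\coprod_hO_h$, and $j_h$, which is the slice at $h(\frac14)$, is a homotopy equivalence $B_{k-1}X_0\to O_h$ with $\pi j_h=\mathrm{id}$. With these identifications the Mayer--Vietoris sequence of $(O,U)$ is the stated sequence.
\end{proof}

A \emph{ray} of $X$ is a closed subset $r\cong[0,\infty)$ with $(0,\infty)$ open in $X$; distinct rays are required to meet at most in their origins. Let $\varphi_r\colon X\to X$ be the identity outside $(1,\infty)\subset r$ and an increasing homeomorphism $(1,\infty)\to(1,2)$ on this part. It is an embedding, and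
\[
e_r\colon B_kX\to B_{k+1}X,\qquad e_r(x)=\varphi_r(x)\cup\{3\in r\},
\]
makes room at the end of $r$ and adds a point there. For $r\ne r'$ both $e_re_{r'}$ and $e_{r'}e_r$ send $x$ to $\varphi_r\varphi_{r'}(x)\cup\{3\in r,\ 3\in r'\}$. So $H_*(BX)=\bigoplus_kH_*(B_kX)$ is a module over the polynomial ring in the $e_r$. We call $k$ the \emph{weight}; each $e_r$ raises the weight by one and preserves the homological degree.

Suppose that $|z|=1$ on $[1,\infty)\subset r$. Then $\varphi_r$ fixes the points with $|z|<1$ and preserves $|\cdot|$, and the added point has $|z|=1$. So $e_r$ maps the sets $U,O,O_h$ for $k$ into those for $k+1$ and commutes with $\pi$ and $j_h$. By naturality of the Mayer--Vietoris sequence, \emph{the maps in Lemma~\ref{lem:MV} commute with $e_r$.}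

\section{One essential vertex}\label{sec:local}

For $v\in V$ let $\Gamma_v$ be the graph with one vertex $v$, with $n=n(v)$ rays starting at $v$ and $\ell=\ell(v)$ loops. Write $\mu,g$ for $\mu(v),g(v)$. Let $\mathcal E$ be the set of the $g+1$ edges. The $\mu$ half-edges at $v$ form a star $\mathcal H$: on a ray use its coordinate $t$, and on a loop $[0,4]/(0\sim4)$ use $t$ and $4-t$. Let $e(h)\in\mathcal E$ be the edge containing $h$, let $\mathbb F[\mathcal E]$ be the polynomial ring on $\mathcal E$ and $\mathbb F[\mathcal E]_p$ its part of degree $p$, and write $e_r$ also for the variable of a ray $r$. Put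
\[
M_v(p)=\Bigl\{(c_h)\in\bigoplus_{h\in\mathcal H}\mathbb F[\mathcal E]_{p-1}:\ \sum_hc_h=0,\ \sum_he(h)c_h=0\Bigr\},\qquad M_v=\bigoplus_pM_v(p),
\]
and $f_v(p)=\dim M_v(p)$, so that $f_v(p)=0$ for $p\le0$.

\begin{proposition}\label{prop:local}
For $p\ge0$ the group $H_0(B_p\Gamma_v)$ is one-dimensional, spanned by the class $x^p$ of a point, $H_1(B_p\Gamma_v)\cong M_v(p)$, and $H_i(B_p\Gamma_v)=0$ for $i\ge2$. The operator $e_r$ sends $x^p$ to $x^{p+1}$ and acts on $M_v$ as multiplication by the variable $e_r$. Moreover
\begin{equation}\label{eq:f}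
f_v(p)=1+(\mu-1)\binom{p-1+g}{g}-\binom{p+g}{g}\qquad(p\ge0).
\end{equation}
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:MV} with $c=v$. Here $X_0$ is a disjoint union of open intervals indexed by $\mathcal E$. A component of $B_pX_0$ is given by the number of points on each interval, that is, by a monomial of degree $p$, and it is convex, hence contractible. So $H_0(B_pX_0)=\mathbb F[\mathcal E]_p$, there is no higher homology, and $j_h$ and $e_r$ act as multiplication by $e(h)$ and $e_r$. The long exact sequence gives $H_i(B_p\Gamma_v)=0$ for $i\ge2$ and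
\[
0\to H_1(B_p\Gamma_v)\to\bigoplus_h\mathbb F[\mathcal E]_{p-1}\xrightarrow{\ \psi\ }\mathbb F[\mathcal E]_{p-1}\oplus\mathbb F[\mathcal E]_p\to H_0(B_p\Gamma_v)\to0 .
\]
The kernel of $\psi$ is $M_v(p)$. The first component of $\psi$ is surjective, so the cokernel is $\mathbb F[\mathcal E]_p$ modulo the elements $\sum e(h)c_h$ with $\sum c_h=0$, that is, modulo $\sum_{e,e'}(e-e')\mathbb F[\mathcal E]_{p-1}$. This identifies all monomials of degree $p$ and leaves a one-dimensional space. The action of $e_r$ follows from the last paragraph of Section~\ref{sec:MV}. Since $\dim\mathbb F[\mathcal E]_p=\binom{p+g}g$, the alternating sum of dimensions gives \eqref{eq:f}.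
\end{proof}

\begin{example}\label{ex:local}
(a) Label $(3,0)$, the Y-shaped tree, with edges $e_1,e_2,e_3$. Here $\mu=3$, $g=2$, and \eqref{eq:f} gives $f(p)=1+p(p+1)-\frac12(p+1)(p+2)=\binom p2$. The element $s=(e_2-e_3,\ e_3-e_1,\ e_1-e_2)$ lies in $M(2)$. Its multiples $\mathbb F[\mathcal E]_{p-2}\,s$ form a subspace of $M(p)$ of dimension $\binom p2$, so $M=\mathbb F[\mathcal E]\,s$ is free of rank one. The three terms $e_1(0,-1,1)$, $e_2(1,0,-1)$, $e_3(-1,1,0)$ of $s$ record three moves: one point stands on $e_i$ while the other passes through the vertex between the remaining two edges.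

(b) Label $(1,1)$, one ray $e$ and one loop $a$. The equations $c_0+c_1+c_2=0$ and $ec_0+a(c_1+c_2)=0$ give $(e-a)c_0=0$. So $M=\mathbb F[e,a]\,(0,1,-1)$ and $f(p)=p$. The generator has weight $1$: one point runs around the loop.
\end{example}

The next lemma says that divisibility in $M_v$ behaves as in a polynomial ring.

\begin{lemma}\label{lem:sat}
Each $e_r$ is injective on $H_*(B\Gamma_v)$. If $r_1,\dots,r_a$ are distinct rays and $u\in e_{r_i}^{j_i}M_v$ for each $i$, then $u\in e_{r_1}^{j_1}\cdots e_{r_a}^{j_a}M_v$.
\end{lemma}

\begin{proof}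
The ring $\mathbb F[\mathcal E]$ is a domain, which gives injectivity. By unique factorization each coordinate of $u$ is divisible by $\phi=\prod e_{r_i}^{j_i}$, so $u=\phi y$ with $y\in\mathbb F[\mathcal E]^{\mathcal H}$. The two equations defining $M_v$ are $\mathbb F[\mathcal E]$-linear and hold for $\phi y$; canceling $\phi$, they hold for $y$.
\end{proof}

The label of $v$ will be read off from the growth of $f_v$. Let $\Delta f(p)=f(p+1)-f(p)$; the number $\Delta^jf(p)$ depends only on $f(p),\dots,f(p+j)$. Put $m_v=\min\{p:f_v(p)>0\}$, the least number of points that carries a class at $v$.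

\begin{lemma}\label{lem:f}
\begin{enumerate}
\item[(a)] On $p\ge0$ the function $f_v$ is a polynomial of degree $g$ with leading coefficient $(\mu-2)/g!$. In particular $\Delta^gf_v=\mu-2$ and $\Delta^{g+1}f_v=0$ there.
\item[(b)] $\Delta^jf_v(p)>0$ for $p\ge1$ and $1\le j\le g$.
\item[(c)] $m_v=1$ if $\ell>0$ and $m_v=2$ if $\ell=0$.
\item[(d)] $f_v(p)<f_v(p')$ whenever $p<p'$ and $p'\ge m_v$. In particular $f_v(m_v+1)\ge2$, and $f_v(p)\ge2$ for $p\ge3$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is read off from \eqref{eq:f}. By Pascal's rule $\Delta\binom{p+a}{b}=\binom{p+a}{b-1}$, and $\binom{p+g}{g-j}=\binom{p+g-1}{g-j}\frac{p+g}{p+j}$. Hence for $p\ge0$ and $1\le j\le g$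
\[
\Delta^jf_v(p)=(\mu-1)\binom{p+g-1}{g-j}-\binom{p+g}{g-j}=\binom{p+g-1}{g-j}\Bigl(\mu-2-\frac{g-j}{p+j}\Bigr).
\]
We have $g-1=\mu-2-\ell\le\mu-2$, so for $p\ge1$ the fraction is at most $\frac{g-1}2\le\frac{\mu-2}2<\mu-2$. This proves (b). As $g\ge1$, the case $j=1$ shows that $f_v$ is strictly increasing on $p\ge1$. From \eqref{eq:f}, $f_v(0)=0$ and $f_v(1)=\mu-1-g=\ell$. This gives (c), and (d) follows because $f_v$ vanishes below $m_v$.
\end{proof}

\section{Gluing along the stem}\label{sec:glue}

Let $X_1,X_2$ be graphs with rays $r_1\subset X_1$, $r_2\subset X_2$, and let $X$ be obtained by joining the ends of $r_1$ and $r_2$ at a new point $c$, so that $X\setminus\{c\}=X_1\sqcup X_2$. Since $B_k(X_1\sqcup X_2)=\coprod_{a+b=k}B_aX_1\times B_bX_2$, the K\"unneth theorem gives $H_*(B(X_1\sqcup X_2))=H_*(BX_1)\otimes H_*(BX_2)$, with $e_{r_1}$ acting on the first factor and $e_{r_2}$ on the second.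

\begin{lemma}\label{lem:glue}
If $e_{r_2}$ is injective on $H_*(BX_2)$, then for all $i,k$ the sequence
\[
0\to H_i(B_{k-1}(X_1\sqcup X_2))\xrightarrow{\ e_{r_1}-e_{r_2}\ }H_i(B_k(X_1\sqcup X_2))\to H_i(B_kX)\to0
\]
is exact, where the last map is induced by the inclusion and commutes with $e_r$ for all remaining rays $r$.
\end{lemma}

\begin{proof}
Take the star $\{h_1,h_2\}$ at $c$ in which $h_i(s)$ is the point with coordinate $t=1/s$ on $r_i$, for $0<s<1$. Then $j_1(y)=y\cup\{t_0\in r_1\}$ with $t_0=t_0(y)=4/\nu(y)$. We claim that $j_1\simeq e_{r_1}$. Let $\varphi^\tau=(1-\tau)\,\mathrm{id}+\tau\varphi_{r_1}$ on $r_1$ and $\varphi^\tau=\mathrm{id}$ elsewhere; it is increasing on $r_1$, hence injective. Consider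
\[
y\mapsto\varphi^\tau(y)\cup\{(1-\tau)t_0+3\tau\in r_1\},\qquad0\le\tau\le1 .
\]
A point of $y$ on $r_1$ has coordinate $t\le1/\nu(y)=t_0/4$, so its image has coordinate at most $(1-\tau)t_0/4+2\tau<(1-\tau)t_0+3\tau$. Thus no collision occurs, and this is a homotopy from $j_1$ to $e_{r_1}$. By symmetry $j_2\simeq e_{r_2}$.

So in Lemma~\ref{lem:MV} we have $\psi(\alpha,\beta)=(\alpha+\beta,\ e_{r_1}\alpha+e_{r_2}\beta)$. Its kernel consists of the $(\alpha,-\alpha)$ with $(e_{r_1}-e_{r_2})\alpha=0$, and its cokernel is that of $e_{r_1}-e_{r_2}$. It remains to show that $e_{r_1}-e_{r_2}$ is injective. Write $\alpha\ne0$ as $\sum_b\alpha_b$ with $\alpha_b\in H_*(BX_1)\otimes H_*(B_bX_2)$, and let $b$ be maximal with $\alpha_b\ne0$. The component of $(e_{r_1}-e_{r_2})\alpha$ in $H_*(BX_1)\otimes H_*(B_{b+1}X_2)$ is $-(1\otimes e_{r_2})\alpha_b$, which is nonzero because tensoring over a field preserves injections. Finally, the inclusion $B(X_1\sqcup X_2)\subset BX$ commutes with the maps $e_r$ themselves.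
\end{proof}

Let $N\ge1$. Removing the midpoints of the inner edges from $\Gamma^\circ$ leaves $\coprod_{v\in V}\Gamma_v$; each inner edge splits into two rays, and the leaf edges are the other rays. Let $\iota\colon B(\coprod_v\Gamma_v)\to B\Gamma^\circ$ be the inclusion.

\begin{proposition}\label{prop:global}
The map $\iota_*$ is surjective and induces an isomorphism
\begin{equation}\label{eq:global}
H_*(B\Gamma)\cong\bigotimes_{v\in V}H_*(B\Gamma_v)\Big/\sum_{(r,r')}\operatorname{im}(e_r-e_{r'}),
\end{equation}
where $(r,r')$ runs over the pairs of halves of inner edges. In particular each $H_*(B_k\Gamma)$ is finite-dimensional.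
\end{proposition}

\begin{proof}
List the essential vertices by their distance from a fixed one, so that each vertex after the first is adjacent to exactly one earlier vertex. Attach the pieces in this order. At each step Lemma~\ref{lem:glue} applies with $X_2=\Gamma_v$, by Lemma~\ref{lem:sat}, and adds one relation; the compatibility with the remaining rays lets the induction continue.
\end{proof}

This is where the circumference is used: each gluing joins two separate pieces. If the two rays belonged to one piece, as would happen when closing a cycle, the map $e_r-e_{r'}$ would not be injective; on $\Gamma_v$ it kills $x^p$. A cycle of length one causes no harm because it is part of the local model.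

\begin{proposition}\label{prop:betti}
For $N\ge1$,
\[
(1-q)\sum_{i,k}\dim H_i(B_k\Gamma)\,t^iq^k=\prod_{v\in V}\Bigl(1+t\Bigl(1-\frac{1-(\mu(v)-1)q}{(1-q)^{g(v)}}\Bigr)\Bigr).
\]
Two bunches of grapes with $N,N'\ge1$ have the same Betti numbers $\dim H_i(B_k)$ for all $i,k$ if and only if they have the same multiset of labels of essential vertices.
\end{proposition}

\begin{proof}
By \eqref{eq:f}, $F_v(q)=\sum_pf_v(p)q^p=\frac1{1-q}-\frac{1-(\mu-1)q}{(1-q)^{g+1}}$, and the series of $\Gamma_v$ is $\frac1{1-q}+tF_v$. By Lemma~\ref{lem:glue} each of the $N-1$ gluings multiplies the product of the series by $1-q$. So the left side is $\prod_v(1+t(1-q)F_v)$, which is the right side. By unique factorization in $\mathbb Q(q)[t]$ the product determines the multiset of the nonzero functions $(1-q)F_v$, hence of the functions $(1-(\mu-1)q)/(1-q)^g$. The numerator equals $2-\mu\ne0$ at $q=1$, so the order of the pole gives $g$, and then the numerator gives $\mu$.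
\end{proof}

The two graphs in Figure~\ref{fig:betti} therefore have equal Betti numbers. They are not homeomorphic: the unique point of valence $3$ separates the two points of valence $4$ in the left graph and not in the right one.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-1,0)--(4,0); \draw (1.5,0)--(1.5,0.9);
\draw (0,0.35) circle (0.35); \draw (3,0.35) circle (0.35);
\fill (0,0) circle (0.07); \fill (1.5,0) circle (0.07); \fill (3,0) circle (0.07);
\node at (0,-0.4) {$(2,1)$}; \node at (1.5,-0.4) {$(3,0)$}; \node at (3,-0.4) {$(2,1)$};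
\draw (7,0)--(11,0); \draw (6.1,0)--(7,0)--(7,0.9);
\draw (8.5,0.35) circle (0.35); \draw (10,0.35) circle (0.35);
\fill (7,0) circle (0.07); \fill (8.5,0) circle (0.07); \fill (10,0) circle (0.07);
\node at (7,-0.4) {$(3,0)$}; \node at (8.5,-0.4) {$(2,1)$}; \node at (10,-0.4) {$(2,1)$};
\end{tikzpicture}
\caption{Two non-homeomorphic bunches of grapes whose configuration spaces have the same Betti numbers. Each essential vertex (dot) is labeled by its number of stem edges and its number of loops; the labels agree as multisets but are arranged differently.}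
\label{fig:betti}
\end{figure}

\section{Cup products of classes of degree one}\label{sec:cup}

Let $N\ge1$ and fix $k\ge0$. Write $H_i=H_i(B_k\Gamma)$ and $H^i=H^i(B_k\Gamma)=\operatorname{Hom}(H_i,\mathbb F)$. For $d\in D_w$ let $e_d$ be the operator on $M_w$ given by the half of $d$ that belongs to $\Gamma_w$, and for $j\in\mathbb N^{D_w}$ put $e^j=\prod_de_d^{j_d}$ and $|j|=\sum_dj_d$. For $W\subset V$ put $m_W=\sum_{v\in W}m_v$.

\subsection*{Degrees zero and one}
A \emph{distribution} is a tuple $q=(q_v)\in\mathbb N^V$ with $\sum_vq_v=k$. Seen from $w$, it places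
\[
t_{w,d}=\sum_{v\in V_d}q_v
\]
points in direction $d$. Put $t_w=(t_{w,d})_{d\in D_w}$; then $|t_w|=k-q_w$. Write $x_v^p$ for the class $x^p$ of $\Gamma_v$.

\begin{lemma}\label{lem:H1}
The space $B_k\Gamma$ is connected, and there is an identification $H_1=\bigoplus_{w\in V}M_w(k)$ under which, for every distribution $q$ and $a\in M_w(q_w)$,
\begin{equation}\label{eq:push}
\iota_*\Bigl(a\times\prod_{v\ne w}x_v^{q_v}\Bigr)=e^{t_w}a .
\end{equation}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:local}, the tensor product in \eqref{eq:global} is $\bigoplus_{W\subset V}A_W$ with $A_W=\bigotimes_{w\in W}M_w\otimes\mathbb F[x_v:v\notin W]$ in homological degree $|W|$, and a ray at $v\notin W$ acts as multiplication by $x_v$. The operators $e_r$ preserve each $A_W$, so the quotient splits into quotients $\bar A_W$. For $W=\emptyset$ the relations identify $x_v$ and $x_{v'}$ for adjacent $v,v'$, so $\bar A_\emptyset=\mathbb F[x]$ has dimension one in each weight.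

Let $W=\{w\}$ and define $A_W\to M_w$ by $a\otimes\prod x_v^{q_v}\mapsto e^{t_w}a$. This map turns multiplication by $x_v$, $v\in V_d$, into $e_d$. An inner edge not at $w$ joins two vertices $v,v'$ of the same $V_d$ and gives the relation $x_v-x_{v'}$; the inner edge $d$ at $w$ gives $e_d-x_v$ with $v\in V_d$. Both are killed, so we get a map $\bar A_W\to M_w$. The map $a\mapsto a\otimes1$ is inverse to it, because $V_d$ spans a subtree, so that all $x_v$ with $v\in V_d$ act on $\bar A_W$ as $e_d$.
\end{proof}

\subsection*{The subspaces $Q_i$}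
Fix a total order on $V$. Let $q$ be a distribution, $W=\{w_1<\dots<w_i\}\subset V$, and $a_w\in M_w(q_w)$ for $w\in W$. These data define a \emph{product class} and a \emph{generator},
\[
\omega=\iota_*\Bigl(\prod_{w\in W}a_w\times\prod_{v\notin W}x_v^{q_v}\Bigr)\in H_i,\qquad u_{w_1}\wedge\dots\wedge u_{w_i}\in\Lambda^iH_1,\quad u_w=e^{t_w}a_w\in M_w(k).
\]
One should think of $\omega$ as a torus on which $i$ cycles run independently, and of $u_w$ as the class of its circle factor at $w$. By Proposition~\ref{prop:global} the product classes span $H_i$. Let $Q_i\subset\Lambda^iH_1$ be the span of the generators with $|W|=i$.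

\begin{lemma}\label{lem:det}
For $\alpha_1,\dots,\alpha_i\in H^1$ we have $\langle\alpha_1\cup\dots\cup\alpha_i,\omega\rangle=\pm\det\bigl(\langle\alpha_s,u_{w_b}\rangle\bigr)_{s,b}$, with a sign depending only on $i$.
\end{lemma}

\begin{proof}
Let $Y_v=B_{q_v}\Gamma_v$ and $Y=\prod_vY_v$, with projections $\mathrm{pr}_v$. The $Y_v$ are connected, so by the K\"unneth theorem the pullback of $\alpha_s$ to $Y$ is $\sum_v\mathrm{pr}_v^*\alpha_{s,v}$ with $\alpha_{s,v}\in H^1(Y_v)$. Evaluating on $a_w\times\prod_{v\ne w}x_v^{q_v}$ and using \eqref{eq:push} gives $\langle\alpha_{s,w},a_w\rangle=\langle\alpha_s,u_w\rangle$. Expand the product of the pullbacks into the terms $\mathrm{pr}_{\phi(1)}^*\alpha_{1,\phi(1)}\cup\dots\cup\mathrm{pr}_{\phi(i)}^*\alpha_{i,\phi(i)}$ for maps $\phi\colon\{1,\dots,i\}\to V$. If $\phi$ is not injective, the term vanishes since $H^2(Y_v)=0$. Recall that $\langle\bigcup_v\mathrm{pr}_v^*\beta_v,\prod_vc_v\rangle=\pm\prod_v\langle\beta_v,c_v\rangle$, with a sign depending only on the degrees. So an injective $\phi$ contributes only if its image is $W$.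 Then $\phi(s)=w_{\pi(s)}$ for a permutation $\pi$, and sorting the factors, which have degree one, produces $\operatorname{sgn}(\pi)$. The sum over $\pi$ is the determinant.
\end{proof}

For a finite-dimensional space $A$ the pairing $\Lambda^iA^*\times\Lambda^iA\to\mathbb F$, $\langle\alpha_1\wedge\dots\wedge\alpha_i,\,u_1\wedge\dots\wedge u_i\rangle=\det\langle\alpha_s,u_b\rangle$, is perfect in every characteristic, because the monomials in dual bases are dual bases. Since the product classes span $H_i$, Lemma~\ref{lem:det} shows that the cup product of $i$ classes of degree one is alternating, also in characteristic $2$. It therefore defines a map $\gamma_i\colon\Lambda^iH^1\to H^i$, whose transpose $H_i\to\Lambda^iH_1$ sends each product class to $\pm$ its generator. The image of a transpose is the annihilator of the kernel, so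
\begin{equation}\label{eq:Q}
Q_i=(\ker\gamma_i)^\perp .
\end{equation}
This is how the ring structure enters.

\begin{corollary}\label{cor:nonvan}
For $i\ge1$, $H_i\ne0$ if and only if there is $W\subset V$ with $|W|=i$ and $m_W\le k$. In particular $H_i=0$ for $i>N$, and $H_i\ne0$ if $1\le i\le N$ and $k\ge2i$.
\end{corollary}

\begin{proof}
A nonzero product class needs $a_w\ne0$, hence $q_w\ge m_w$, for $w\in W$; so $m_W\le k$. Conversely, if $m_W\le k$, take $q_w\ge m_w$ on $W$, $q_v=0$ off $W$, and $a_w\ne0$. The $u_w$ are nonzero by Lemma~\ref{lem:sat} and lie in different summands of $H_1$, so the generator is nonzero, and so is $\omega$. Finally $m_w\le2$.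
\end{proof}

\begin{remark}\label{rem:smallk}
The rings with $k\le3$ do not determine $\Gamma$. Take the two trees whose essential tree is a path with valences $(3,4,3)$ and $(3,3,4)$, in this order. All $m_v$ equal $2$, so for $k\le3$ the cohomology vanishes in degrees $\ge2$, and $\dim H^1=\sum_vf_v(k)$ is the same for both. The rings agree for $k\le 3$, but the point of valence $4$ separates the other two essential vertices only in the first tree.
\end{remark}

From now on primes denote the objects attached to a second bunch of grapes $\Gamma'$. If $N,N'\ge1$, call a linear isomorphism $\Phi\colon H_1\to H_1'$ \emph{admissible} if $\Lambda^i\Phi(Q_i)=Q_i'$ for all $i\ge1$.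

\begin{lemma}\label{lem:linear}
Let $\Gamma,\Gamma'$ be bunches of grapes with $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$ as graded rings. Then $\dim H^i=\dim H'^i$ for all $i$, and if $N,N'\ge1$ there is an admissible isomorphism $H_1\to H_1'$.
\end{lemma}

\begin{proof}
Let $\psi\colon H'^*\to H^*$ be a graded ring isomorphism; it need not be $\mathbb F$-linear. By Section~\ref{sec:normal} and Lemma~\ref{lem:H1}, configuration spaces of bunches of grapes are connected or empty. If one ring is zero, so is the other. Otherwise $\psi$ restricts in degree $0$ to a field automorphism $\tau$ of $\mathbb F$, and $\psi(\lambda\alpha)=\tau(\lambda)\psi(\alpha)$. Let $\mathbb F_0$ be the prime field. The homology over $\mathbb F_0$ is finite-dimensional, so $H^*=H^*(B_k\Gamma;\mathbb F_0)\otimes_{\mathbb F_0}\mathbb F$ as rings, and $(\mathrm{id}\otimes\tau^{-1})\circ\psi$ is an $\mathbb F$-linear graded ring isomorphism. So we may take $\psi$ linear. Let $\Phi\colon H_1\to H_1'$ be the transpose of $\psi\colon H'^1\to H^1$. Then $\Lambda^i\Phi$ is the transpose of $\Lambda^i\psi$, which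 maps $\ker\gamma_i'$ onto $\ker\gamma_i$, and \eqref{eq:Q} gives $\Lambda^i\Phi(Q_i)=Q_i'$.
\end{proof}

The exterior algebra of $H_1=\bigoplus_wM_w(k)$ is graded by $\mathbb N^V$, the part of multidegree $(a_w)$ being $\bigotimes_w\Lambda^{a_w}M_w(k)$. A generator with set $W$ has multidegree $1$ on $W$ and $0$ elsewhere, and we regard it as the tensor $\bigotimes_{w\in W}u_w$. Thus $Q_i=\bigoplus_{|W|=i}Q_W$ with $Q_W\subset\bigotimes_{w\in W}M_w(k)$ spanned by the generators with set $W$. We use one fact on pure tensors: if $a\otimes b\in S\otimes A'$ for a subspace $S\subset A$ and $b\ne0$, then $a\in S$; apply a functional with value $1$ on $b$.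

\subsection*{Depth}
For $0\ne u\in M_w(k)$ and $d\in D_w$ the \emph{depth} of $u$ in direction $d$ is
\[
\varepsilon_d(u)=\max\{j:\ u\in e_d^jM_w(k-j)\},\qquad\varepsilon_d(0)=\infty .
\]
By Lemma~\ref{lem:sat}, for $j\in\mathbb N^{D_w}$,
\begin{equation}\label{eq:depthdim}
\{u\in M_w(k):\varepsilon_d(u)\ge j_d\ \text{for all }d\}=e^jM_w(k-|j|),\quad\text{of dimension }f_w(k-|j|).
\end{equation}
Taking $j_d=\varepsilon_d(u)$ shows that at least $m_w$ points cannot be parked:
\begin{equation}\label{eq:depthsum}
\sum_{d\in D_w}\varepsilon_d(u)\le k-m_w\qquad(u\ne0).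
\end{equation}
The factors of a generator satisfy $\varepsilon_d(u_w)\ge t_{w,d}$.

\begin{lemma}\label{lem:key}
Let $w\ne w'$, let $d\in D_w$ point to $w'$ and $d'\in D_{w'}$ point to $w$. Nonzero classes $u\in M_w(k)$, $u'\in M_{w'}(k)$ satisfy $u\wedge u'\in Q_2$ if and only if $\varepsilon_d(u)+\varepsilon_{d'}(u')\ge k$.
\end{lemma}

\begin{proof}
Suppose the inequality holds. Put $b=\varepsilon_d(u)\le k$ and write $u=e_d^ba$, $u'=e_{d'}^{k-b}a'$ with $a\in M_w(k-b)$, $a'\in M_{w'}(b)$. The distribution $q_w=k-b$, $q_{w'}=b$, $q_v=0$ otherwise, with these $a,a'$, has generator $u\wedge u'$: the points that move at one vertex are those parked from the point of view of the other.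

For the converse note first that $V_d\cup V_{d'}=V$. Indeed, if $v\notin V_d$, the path from $v$ to $w$ does not enter $V_d$, so it avoids $w'$, and $v\in V_{d'}$. Hence every generator $u_w\otimes u_{w'}$ of $Q_{\{w,w'\}}$ satisfies $\varepsilon_d(u_w)+\varepsilon_{d'}(u_{w'})\ge t_{w,d}+t_{w',d'}\ge k$. We must pass from generators to an arbitrary pure tensor in their span. Let $u\otimes u'\in Q_{\{w,w'\}}$ and $b=\varepsilon_d(u)$. Choose a functional $y$ on $M_w(k)$ with $y(u)=1$ that vanishes on the subspace $\{\varepsilon_d\ge b+1\}$. A generator with $y(u_w)\ne0$ has $\varepsilon_d(u_w)\le b$, hence $\varepsilon_{d'}(u_{w'})\ge k-b$. So $u'=(y\otimes1)(u\otimes u')$ lies in the subspace $\{\varepsilon_{d'}\ge k-b\}$.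
\end{proof}

\section{The H-shaped tree}\label{sec:H}

Let $\Gamma$ be the tree with two trivalent vertices $w,w'$, inner edge $e$, and leaf edges $a,b$ at $w$ and $a',b'$ at $w'$. By Example~\ref{ex:local},
\[
H_1=M\oplus M',\qquad M=\mathbb F[e,a,b]_{k-2}\,s,\qquad M'=\mathbb F[e,a',b']_{k-2}\,s',
\]
and the depth $\varepsilon$ of $\phi s$ or $\phi s'$ is the exponent of the largest power of $e$ dividing $\phi$. We are given only the vector space $H_1$ and the subspace $Q_2\subset\Lambda^2H_1$, and we want to find the two vertices and their labels.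

Consider the planes $\Pi\subset H_1$ with $\Lambda^2\Pi\subset Q_2$. If $y+y'$, $z+z'$ is a basis of $\Pi$ with $y,z\in M$ and $y',z'\in M'$, then $Q_2\subset M\otimes M'$ forces $y\wedge z=0=y'\wedge z'$. So $\Pi$ projects to a line in each summand, and $\Pi=\langle u,u'\rangle$ with $u\in M$, $u'\in M'$. By Lemma~\ref{lem:key}, the partners $u'$ of a class $u$ of depth $\beta$ form the space $e^{k-\beta}M_{w'}(\beta)$, of dimension $\binom \beta2$.

For $k=4$ the depth is at most $2$, and $Q_2$ is the line spanned by $e^2s\wedge e^2s'$. Every automorphism of $H_1$ that preserves the plane $\langle e^2s,e^2s'\rangle$ preserves $Q_2$, so the two lines $\langle e^2s\rangle,\langle e^2s'\rangle$ are invisible. One plane does not reveal its splitting.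

For $k\ge5$ there are many planes, and we intersect all those that contain a given vector $x$. If $x=u+u'$ with both components nonzero, the only possible plane is $\langle u,u'\rangle$. If $x\in M$ has depth at most $1$, it lies in no plane. If it has depth $2$, its partner is forced to be a multiple of $e^{k-2}s'$, and it lies in one plane only. If it has depth at least $3$, its partners form a space of dimension at least $3$, and the intersection of the planes is the line $\langle x\rangle$. So the vectors for which the intersection is a line are the nonzero elements of $P=e^3M_w(k-3)$ and $P'=e^3M_{w'}(k-3)$. These two subspaces are canonical, and they stand for the two vertices.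

Now let $k\ge6$ and count the partners inside $P'$ of a class $u\in P$ of depth $\beta$, $3\le\beta\le k-2$. They form a space of dimension $\binom{\min(\beta,k-3)}2$, which is strictly increasing in $\beta$ up to $k-3$. Hence the subspaces $\{\varepsilon\ge k-3-i\}$ of $P$, $0\le i\le k-6$, are canonical as well. Their dimensions $\binom{3+i}2$ are consecutive values of $f_w$. For $k\ge9$ we see the values $3,6,10,15$, with second differences $1,1$ and third difference $0$; by Lemma~\ref{lem:f} this means $g=2$ and $\mu-2=1$, the label $(3,0)$.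

The general proof follows these lines, with one more step, which needs three essential vertices to be visible (Example~\ref{ex:cat}).

\section{Recovering the essential vertices}\label{sec:vertices}

Let $N\ge1$ and fix $k$. We work with $Q_N$ because in the top degree every vertex contributes exactly one factor: $Q_N=Q_V\subset\bigotimes_{v\in V}M_v(k)$.

\begin{definition}
An $N$-dimensional subspace $\Pi\subset H_1$ is \emph{toric} if $\Lambda^N\Pi\subset Q_N$. For a vector $x\ne0$ that lies in a toric subspace, let $I(x)$ be the intersection of all toric subspaces containing $x$. Call $x$ \emph{local} if $\dim I(x)=1$, and let $G$ be the set of local vectors.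
\end{definition}

The example predicts the depth that a local vector at $w$ must have in direction $d$. Each $v\in V_d$ needs $m_v$ points to carry a class, which gives $m_{V_d}$. If no further point is available and some $w'\in V_d$ has $f_{w'}(m_{w'})=1$, the class at $w'$ is forced, so one more point is needed. Accordingly put
\[
\theta_{w,d}=m_{V_d}+\eta_{w,d},\qquad\eta_{w,d}=\begin{cases}1&\text{if }f_{w'}(m_{w'})=1\text{ for some }w'\in V_d,\\0&\text{otherwise,}\end{cases}
\]
\[
\theta_w=(\theta_{w,d})_{d\in D_w},\qquad P_w=e^{\theta_w}M_w(k-|\theta_w|)=\{u\in M_w(k):\varepsilon_d(u)\ge\theta_{w,d}\text{ for all }d\}.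
\]
The numbers $\theta_{w,d}$ do not depend on $k$. As $1\le m_v\le2$ and $|D_w|\le N-1$,
\begin{equation}\label{eq:bounds}
1\le\theta_{w,d}\le2N-1,\qquad|\theta_w|\le2(N-1)+|D_w|\le3N-3 .
\end{equation}
Hence $P_w\ne0$ if $k\ge3N-1$.

\begin{proposition}\label{prop:G}
$G=\coprod_{w\in V}(P_w\setminus\{0\})$.
\end{proposition}

\begin{proof}
\emph{Step 1: the toric subspaces are the spaces $\bigoplus_v\langle u_v\rangle$ with $0\ne u_v\in M_v(k)$ and $\bigotimes_vu_v\in Q_N$.} Such a space is toric. Conversely let $\Pi$ be toric and $0\ne\xi\in\Lambda^N\Pi$. Completing a basis of $\Pi$ to a basis of $H_1$ shows $\Pi=\{z:z\wedge\xi=0\}$. The element $\xi$ has multidegree $(1,\dots,1)$. If $z=\sum z_v$ with $z_v\in M_v(k)$, the products $z_v\wedge\xi$ have distinct multidegrees, so $z\in\Pi$ implies $z_v\in\Pi$ for all $v$. Thus $\Pi=\bigoplus_v(\Pi\cap M_v(k))$, the multidegree of $\xi$ is $(\dim\Pi\cap M_v(k))_v$, and all these dimensions are $1$.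

It follows that $I(x)=\bigoplus_v\bigcap_{\Pi\ni x}(\Pi\cap M_v(k))$ and that $I(x)$ contains all components $x_v$ of $x$. If $x$ is local, only one component is nonzero, so $x\in M_w(k)$ for some $w$.

\emph{Step 2: if $x\in G\cap M_w(k)$, then $x\in P_w$.} Let $\Pi=\bigoplus\langle u_v\rangle$ be any toric subspace containing $x$; we may take $u_w=x$. Denote generators of $Q_N$ by $\bigotimes\tilde u_v$. A nonzero generator has $q_v\ge m_v$ for all $v$, so $\varepsilon_d(\tilde u_w)\ge t_{w,d}\ge m_{V_d}$ for all $d$. By the fact on pure tensors, $\varepsilon_d(x)\ge m_{V_d}$ for all $d$.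

Suppose that $\eta_{w,d}=1$ and $\varepsilon_d(x)=m_{V_d}$ for some $d$. Fix $w'\in V_d$ with $f_{w'}(m_{w'})=1$ and a functional $y$ on $M_w(k)$ with $y(x)=1$ that vanishes on $\{\varepsilon_d\ge m_{V_d}+1\}$. Write $\bigotimes u_v$ as a combination of nonzero generators and apply $y$ to the factor at $w$. Then $\bigotimes_{v\ne w}u_v$ is a combination of tensors $\bigotimes_{v\ne w}\tilde u_v$ coming from generators with $y(\tilde u_w)\ne0$; these have $t_{w,d}\le m_{V_d}$, and therefore $q_v=m_v$ for all $v\in V_d$. Let $d'\in D_{w'}$ point to $w$. For $\delta\in D_{w'}\setminus\{d'\}$ the path from a vertex of $V_\delta$ to $w'$ avoids $w$, so $V_\delta\subset V_d$. For the generators in question we get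
\[
q_{w'}=m_{w'},\qquad t_{w',\delta}=m_{V_\delta}\ \ (\delta\ne d'),\qquad t_{w',d'}=k-m_{w'}-\sum_{\delta\ne d'}m_{V_\delta}.
\]
So $\tilde u_{w'}$ lies in the line $L=e^{t_{w'}}M_{w'}(m_{w'})$, which depends only on $w$, $w'$ and $k$. By the fact on pure tensors $u_{w'}\in L$, that is, $L\subset\Pi$. As $\Pi$ was arbitrary, $I(x)\supset\langle x\rangle\oplus L$, contradicting $x\in G$. Hence $\varepsilon_d(x)\ge\theta_{w,d}$ for all $d$.

\emph{Step 3: if $0\ne x\in P_w$, then $x\in G$.} If $N=1$, then $Q_1=H_1$, every line is toric, and every $x\ne0$ is local. Let $N\ge2$ and $x=e^{\theta_w}z$. By Step 1 it suffices to find, for each $w'\ne w$, two toric subspaces containing $x$ with different lines at $w'$. Let $w'\in V_d$. Put $q_v=m_v$ for $v\ne w,w'$. Put $q_{w'}=m_{w'}$ if $f_{w'}(m_{w'})\ge2$, and $q_{w'}=m_{w'}+1$ otherwise, in which case $\eta_{w,d}=1$. In both cases $f_{w'}(q_{w'})\ge2$ by Lemma~\ref{lem:f}(d). Let $q_w=k-\sum_{v\ne w}q_v$. Then $t_{w,\delta}\le\theta_{w,\delta}$ for all $\delta\in D_w$, so $x=e^{t_w}a_w$ with $0\neq a_w=e^{\theta_w-t_w}z\in M_w(k-|t_w|)=M_w(q_w)$.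 Choose nonzero $a_v\in M_v(m_v)$ for $v\ne w,w'$, and let $a_{w'}$ be either of two linearly independent elements of $M_{w'}(q_{w'})$. The two generators have nonzero factors $u_v=e^{t_v}a_v$ with $u_w=x$, and their factors at $w'$ are independent, by Lemma~\ref{lem:sat}.
\end{proof}

\begin{corollary}\label{cor:sigma}
Let $N=N'\ge1$, $k\ge3N-1$, and let $\Phi\colon H_1\to H_1'$ be admissible. There is a bijection $\sigma\colon V\to V'$ with $\Phi(P_w)=P'_{\sigma(w)}$ for all $w$.
\end{corollary}

\begin{proof}
The set $G$ is defined from the pair $(H_1,Q_N)$, so $\Phi(G)=G'$. Nonzero vectors $x\in P_w$, $y\in P_v$ satisfy $x+y\in G\cup\{0\}$ if and only if $w=v$, because for $w\ne v$ the sum has two nonzero components; the same holds in $H_1'$. So $\Phi$ maps $P_w\ne0$ into a single $P'_{\sigma(w)}$, and $\Phi^{-1}$ maps $P'_{v}\ne0$ into a single $P_{\sigma'(v)}$. Then $P_w\subset\Phi^{-1}(P'_{\sigma(w)})\subset P_{\sigma'\sigma(w)}$ forces $\sigma'\sigma(w)=w$ and equality; by symmetry $\sigma\sigma'=\mathrm{id}$.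
\end{proof}

\section{Recovering depth and the essential tree}\label{sec:tree}

Depth is not defined in terms of the ring, but by Lemma~\ref{lem:key} a class at $w$ that is deeper toward $w'$ has more partners at $w'$. Since only $P_{w'}$, and not $M_{w'}(k)$, is canonical, we count partners there. For $w\ne w'$ and $0\ne u\in P_w$ put
\[
\rho_{w'}(u)=\dim\{u'\in P_{w'}:\ u\wedge u'\in Q_2\}.
\]
Let $\rho_0>\rho_1>\cdots$ be the distinct values of $\rho_{w'}$ on $P_w\setminus\{0\}$, and put
\[
L_i(w,w')=\{0\}\cup\{u\in P_w\setminus\{0\}:\ \rho_{w'}(u)\ge\rho_i\}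
\]
whenever $\rho_i$ exists. These sets are defined from $P_w$, $P_{w'}$ and $Q_2$. So in the situation of Corollary~\ref{cor:sigma},
\begin{equation}\label{eq:Linv}
\Phi(L_i(w,w'))=L_i'(\sigma(w),\sigma(w')).
\end{equation}

\begin{proposition}\label{prop:L}
Let $N\ge2$, $k\ge6N$ and $R=k-6N+4$. Let $w\ne w'$ and let $d\in D_w$ point to $w'$. There are integers $\kappa\le3N-2$ and $p_0\ge m_w$ such that for $0\le i\le R$ the value $\rho_i$ exists and
\[
L_i(w,w')=\{u\in P_w:\ \varepsilon_d(u)\ge k-\kappa-i\},\qquad\dim L_i(w,w')=f_w(p_0+i).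
\]
In particular $L_0(w,w')$ is a nonzero subspace.
\end{proposition}

\begin{proof}
Let $d'\in D_{w'}$ point to $w$, and put $s=\sum_{\delta\ne d}\theta_{w,\delta}$, $s'=\sum_{\delta\ne d'}\theta_{w',\delta}$. By \eqref{eq:bounds}, $s,s'\le3N-4$.

\emph{The values of $\varepsilon_d$ on $P_w\setminus\{0\}$.} By \eqref{eq:depthdim},
\begin{equation}\label{eq:filt}
\dim\{u\in P_w:\varepsilon_d(u)\ge j\}=f_w(k-s-j)\qquad(j\ge\theta_{w,d}).
\end{equation}
By Lemma~\ref{lem:f}(d) this drops strictly from $j$ to $j+1$ as long as $k-s-j\ge m_w$, and it is $0$ afterwards. So $\varepsilon_d$ takes exactly the values $\theta_{w,d},\dots,k-s-m_w$.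

\emph{The function $\rho_{w'}$.} By Lemma~\ref{lem:key} the partners of $u$ in $P_{w'}$ are the $u'$ with $\varepsilon_\delta(u')\ge\theta_{w',\delta}$ for $\delta\ne d'$ and $\varepsilon_{d'}(u')\ge\max(\theta_{w',d'},k-\varepsilon_d(u))$. Put
\[
\kappa=\max(\theta_{w',d'},\ s+m_w),\qquad p^*=k-s'-\kappa,\qquad p_0=\kappa-s\ge m_w .
\]
Since $k-\varepsilon_d(u)\ge s+m_w$, we have $\max(\theta_{w',d'},k-\varepsilon_d(u))=\max(\kappa,k-\varepsilon_d(u))$. With \eqref{eq:depthdim},
\[
\rho_{w'}(u)=f_{w'}\bigl(p^*-i(u)\bigr),\qquad i(u)=\max\bigl(0,\ k-\kappa-\varepsilon_d(u)\bigr).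
\]

\emph{Estimates.} We have $\kappa\le\max(2N-1,3N-2)=3N-2$. Hence $p^*\ge k-6N+6=R+2\ge R+m_{w'}$, and $k-\kappa-\theta_{w,d}\ge k-5N+3\ge R$. Also $k-\kappa\le k-s-m_w$. So for $0\le i\le R$ the number $k-\kappa-i$ is a value of $\varepsilon_d$, and $i$ is a value of $i(u)$. Since $p^*-R\ge m_{w'}$, Lemma~\ref{lem:f}(d) gives $f_{w'}(p^*)>\dots>f_{w'}(p^*-R)>f_{w'}(p)$ for all $p<p^*-R$. Therefore $\rho_i=f_{w'}(p^*-i)$ for $0\le i\le R$, and $\rho_{w'}(u)\ge\rho_i$ if and only if $i(u)\le i$, that is, $\varepsilon_d(u)\ge k-\kappa-i$. The dimension follows from \eqref{eq:filt} with $j=k-\kappa-i\ge\theta_{w,d}$.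
\end{proof}

The classes in $L_0(w,w')$ park all but at most $3N-2$ points in the direction of $w'$. For large $k$ a class cannot do this in two directions at once.

\begin{lemma}\label{lem:between}
Let $k\ge6N$ and let $w,w',w''$ be distinct. Then $w$ lies between $w'$ and $w''$ if and only if $L_0(w,w')\cap L_0(w,w'')=0$.
\end{lemma}

\begin{proof}
If the same direction $d$ points to $w'$ and $w''$, both spaces have the form $\{u\in P_w:\varepsilon_d(u)\ge j\}$. They are nested and nonzero, so their intersection is nonzero. If different directions $d_1,d_2$ point to them, a nonzero $u$ in the intersection has $\varepsilon_{d_1}(u)+\varepsilon_{d_2}(u)\ge2k-2(3N-2)\ge k+4$, contradicting \eqref{eq:depthsum}.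
\end{proof}

\begin{example}\label{ex:cat}
Let $\Gamma$ be the tree with trivalent vertices $w_1,w_2,w_3$, inner edges $e=w_1w_2$ and $e'=w_2w_3$, leaf edges $a,b$ at $w_1$, $c$ at $w_2$ and two at $w_3$. Let $k\ge10$. Here $M_{w_i}$ is free on $s_i$, $f(p)=\binom p2$, $m_v=2$ and $\eta=1$ throughout, so $\theta=5$ at $w_1,w_3$ and $\theta=(3,3)$ at $w_2$. For $u\in P_{w_2}=(ee')^3\,\mathbb F[e,e',c]_{k-8}\,s_2$ we have $\varepsilon_e(u)\le k-5$ and $\rho_{w_1}(u)=\binom{\varepsilon_e(u)}2$. Thus $L_0(w_2,w_1)$ is spanned by $e^{k-5}e'^3s_2$ and, by symmetry, $L_0(w_2,w_3)$ by $e^3e'^{\,k-5}s_2$; these lines are different. For $u\in P_{w_1}$ with $\varepsilon=\varepsilon_e(u)$ we have $\rho_{w_2}(u)=f(\min(\varepsilon,k-3)-3)$ and $\rho_{w_3}(u)=f(\min(\varepsilon,k-5))$, so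
\[
L_0(w_1,w_2)=e^{k-3}\,\mathbb F[e,a,b]_1\,s_1\ \subset\ L_0(w_1,w_3)=e^{k-5}\,\mathbb F[e,a,b]_3\,s_1 .
\]
The middle vertex is recognized.
\end{example}

\begin{corollary}\label{cor:tree}
Let $N=N'\ge1$, $k\ge6N$, and let $\Phi$ be admissible. Then the bijection $\sigma$ of Corollary~\ref{cor:sigma} is an isomorphism of essential trees.
\end{corollary}

\begin{proof}
For $N\le2$ every bijection is an isomorphism. For $N\ge3$, Lemma~\ref{lem:between} applies to both graphs, so by \eqref{eq:Linv} the bijection $\sigma$ preserves betweenness, and betweenness determines adjacency.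
\end{proof}

\section{Recovering the labels}\label{sec:labels}

The last two sections assumed $N=N'$. This follows from the Betti numbers for one $k$.

\begin{lemma}\label{lem:N}
Let $k\ge\max(3,2N+2)$ and $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$. Then $N'=N$, and if $N=0$ then $\Gamma$ and $\Gamma'$ are homeomorphic.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:linear} the Betti numbers agree. For the point, the interval and the circle the pair $(\dim H^0,\dim H^1)$ is $(0,0)$, $(1,0)$, $(1,1)$, while a graph with an essential vertex $w$ has $\dim H^1\ge f_w(k)\ge2$ by Lemmas~\ref{lem:H1} and~\ref{lem:f}(d). This settles the case $N=0$ and shows that $N\ge1$ implies $N'\ge1$. In that case Corollary~\ref{cor:nonvan} gives $H^N\ne0=H^{N+1}$. If $N'<N$, then $H'^N=0$; if $N'\ge N+1$, then $H'^{N+1}\ne0$ because $k\ge2(N+1)$. Both are impossible.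
\end{proof}

It remains to compare the labels of $w$ and $\sigma(w)$. We know $\dim P_w=f_w(k-|\theta_w|)$, but the shift $|\theta_w|$ is unknown and may a priori differ for $\Gamma'$. The invariants $g$ and $\mu$ are given by the degree and the leading coefficient of $f_w$, which do not see a shift. Theorem~\ref{thm:A} is a formal consequence of Theorem~\ref{thm:B}, but when all $k$ are available this observation gives it at once.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:N} we may assume $N=N'\ge1$. For each $k\ge6N$, Lemma~\ref{lem:linear} and Corollaries~\ref{cor:sigma} and~\ref{cor:tree} give an isomorphism $\sigma_k$ of essential trees under which the subspaces $P$ for this $k$ have equal dimensions. The ring isomorphisms for different $k$ are unrelated, so $\sigma_k$ may depend on $k$; but there are finitely many bijections $V\to V'$, so some $\sigma$ equals $\sigma_k$ for infinitely many $k$. For these $k$ and all $w\in V$,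
\[
f_w(k-|\theta_w|)=f'_{\sigma(w)}(k-|\theta'_{\sigma(w)}|).
\]
Both sides are polynomials in $k$ for large $k$, so the polynomials are equal. By Lemma~\ref{lem:f}(a), $g$ and $(\mu-2)/g!$ agree at $w$ and $\sigma(w)$. So $\sigma$ preserves labels, and Lemma~\ref{lem:labeled} applies.
\end{proof}

For a single $k$ we need several consecutive values of $f_w$ inside one ring. If $N\ge2$ the spaces $L_i$ provide them. If $N=1$ there are no cup products, only the number $f_w(k)$ is available, and we need the following estimate. It is the only place where the term $7g(\Gamma)$ is used in full.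

\begin{lemma}\label{lem:one}
Let $v,v'$ be essential vertices of two bunches of grapes, with invariants $(g,\mu)$, $(g',\mu')$. If $k\ge\max(4,7g)$ and $f_v(k)=f_{v'}(k)$, then $(g,\mu)=(g',\mu')$.
\end{lemma}

\begin{proof}
If $g=g'$, then $\mu=\mu'$, because \eqref{eq:f} is strictly increasing in $\mu$ for $p=k\ge1$. Suppose $g\ne g'$, and let $(g_1,\mu_1),(g_2,\mu_2)$ be the two pairs in the order $g_1<g_2$, with values $f_1,f_2$ at $k$. Since $\binom{k+g}g=\binom{k+g-1}g\frac{k+g}k$, formula \eqref{eq:f} reads
\[
f_i=1+\binom{k+g_i-1}{g_i}\Bigl(\mu_i-2-\frac{g_i}k\Bigr),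
\]
and $g_i+1\le\mu_i\le2g_i+2$ because $\ell,n\ge0$. Hence $f_1<1+2g_1\binom{k+g_1-1}{g_1}$. As $g_2\ge2$ and $k\ge4$, we have $\mu_2-2-\frac{g_2}k\ge g_2-1-\frac{g_2}4\ge\frac{g_2}4$. The number $\binom{k+a-1}a$ is nondecreasing in $a$, the ratio of consecutive terms being $\frac{k+a}{a+1}\ge1$. So
\[
f_2\ge1+\frac{g_2}4\binom{k+g_2-1}{g_2}\ge1+\frac{g_1+1}4\binom{k+g_1}{g_1+1}=1+\frac{k+g_1}4\binom{k+g_1-1}{g_1}.
\]
Now $g_1\le g$ gives $k\ge7g_1$, so $\frac{k+g_1}4\ge2g_1$ and $f_2>f_1$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]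
The bound on $k$ implies $k\ge\max(3,2N+2)$. By Lemma~\ref{lem:N} we may assume $N=N'\ge1$. If $N=1$, then $f_v(k)=\dim H_1=\dim H_1'=f'_{v'}(k)$ for the essential vertices $v,v'$, Lemma~\ref{lem:one} shows that the labels agree, and Lemma~\ref{lem:labeled} applies.

Let $N\ge2$; we use only $k\ge6N+g(\Gamma)$. Let $\Phi$ be admissible and let $\sigma$ be the isomorphism of essential trees from Corollary~\ref{cor:tree}. Fix $w\in V$, choose $w'\ne w$, and write $(g,\mu)$ and $(g',\mu')$ for the invariants of $w$ and $\sigma(w)$. The number $R=k-6N+4\ge g+1$ depends only on $k$ and $N$, so Proposition~\ref{prop:L} applies to both graphs with the same $R$, although we have no bound on $g(\Gamma')$. By \eqref{eq:Linv} there are $p_0,p_0'\ge1$ with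
\[
f_w(p_0+i)=f'_{\sigma(w)}(p_0'+i)\qquad(0\le i\le g+1),
\]
and hence $\Delta^jf_w(p_0)=\Delta^jf'_{\sigma(w)}(p_0')$ for $j\le g+1$. We apply Lemma~\ref{lem:f}. For $j=g+1$ the left side is $0$, while the right side would be positive if $g'\ge g+1$; so $g'\le g$. For $j=g$ the left side is $\mu-2\ne0$, while the right side would vanish if $g'<g$; so $g'=g$, and then the right side is $\mu'-2$. Thus $\sigma$ preserves labels, and Lemma~\ref{lem:labeled} completes the proof.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AnKim}
Byung Hee An and Jang Soo Kim,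
\emph{Hilbert polynomials of configuration spaces over graphs of circumference at most 1},
arXiv:2505.24416 (2025).

\end{thebibliography}
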